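# Extension groups of wedge powers of tautological bundles on Quot schemes of curves

## 1. The Ext formula

Let $C$ be a connected smooth projective curve over $\mathbb C$ and $E$ a vector bundle on $C$ of rank $r:=\operatorname{rk}E\ge 2$. For $d\in\mathbb N$ let $\mathrm{Quot}_d=\mathrm{Quot}_d(E)$ be the punctual Quot scheme. Its points are the quotients $E\twoheadrightarrow Q$ with $Q$ zero-dimensional of length $d$. It is known to be smooth (and projective) of dimension $rd$. Let $\mathcal Q$ be the universal quotient on $\mathrm{Quot}_d\times C$ and $\mathrm{pr}$ the projection to $\mathrm{Quot}_d$. A vector bundle $N$ on $C$ gives the *tautological bundle*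
$$N^{\llbracket d\rrbracket}=\mathrm{pr}_*(N\otimes\mathcal Q),\qquad\text{with fibres } H^0(N_{\mid Q}),\qquad \operatorname{rk}N^{\llbracket d\rrbracket}=d\cdot\operatorname{rk}N .$$

**Theorem 1.** Let $L,M_1,\dots,M_m\in\operatorname{Pic}C$ with $0\le m<\operatorname{rk}E$. For $d\in\mathbb N$, $0\le\ell\le d$, $0\le k_i\le d$ and $k:=\sum_{i=1}^mk_i$ there is an isomorphism of graded vector spaces
$$\mathrm{Ext}^*\Big(\bigotimes_{i=1}^m\wedge^{k_i}M_i^{\llbracket d\rrbracket},\wedge^\ell L^{\llbracket d\rrbracket}\Big)\cong\Big(\bigotimes_{i=1}^mS^{k_i}\mathrm{Ext}^*(M_i,L)\Big)\otimes\wedge^{\ell-k}H^*(E\otimes L)\otimes S^{d-\ell}H^*(\mathcal O_C).$$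

On the left, $\mathrm{Ext}^*$ is taken on $\mathrm{Quot}_d$; on the right, $\mathrm{Ext}^*$ and $H^*$ are taken on $C$. The powers on the right are the graded ones: for $V=V^{\rm even}\oplus V^{\rm odd}$, $S^jV$ is the degree-$j$ part of $S^*(V^{\rm even})\otimes\wedge^*(V^{\rm odd})$, and $\wedge^jV$ is the degree-$j$ part of $\wedge^*(V^{\rm even})\otimes S^*(V^{\rm odd})$, with the induced total grading. A wedge power with negative exponent is $0$.

The formula is a conjecture from Andreas Krug, "Extension Groups of Tautological Bundles on Punctual Quot Schemes of Curves", arXiv:2305.17124 (2023), and the statement to be proved is that it holds in the full range. We shall also see that the bound $m<\operatorname{rk}E$ is sharp: for fixed $C$, $E$ and $d\ge1$, the formula holds for all $L,M_i,k_i,\ell$ if and only if $m<\operatorname{rk}E$.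

In words: the Ext groups on an $rd$-dimensional moduli space are assembled from three kinds of cohomology groups on the curve. There are $d$ points to distribute. Of these, $k$ carry a factor $\mathrm{Ext}^*(M_i,L)$, $\ell-k$ carry a factor $H^*(E\otimes L)$, and $d-\ell$ carry a factor $H^*(\mathcal O_C)$. If $k>\ell$, everything vanishes.

## 2. Graded powers, and the case $d=1$ by hand

**Graded powers.** The cleanest way to think of them: $\mathfrak S_j$ acts on $V^{\otimes j}$ with Koszul signs (swapping two odd elements costs a sign). Then $S^jV$ is the space of invariants and $\wedge^jV$ the space of sign-invariants. For example, let $V=H^*(\mathcal O_C)=\mathbb C\oplus H^1(\mathcal O_C)[-1]$ with $g=\dim H^1(\mathcal O_C)$. Then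
$$S^jV=\bigoplus_{i=0}^{j}\wedge^iH^1(\mathcal O_C)[-i],\qquad \wedge^2V=H^1(\mathcal O_C)[-1]\oplus S^2H^1(\mathcal O_C)[-2].$$
The second equality uses $\wedge^2$ of the one-dimensional even part being $0$.

**A first instance.** Take $m=1$, $k_1=\ell=1$, $d\ge 1$. Theorem 1 says $\mathrm{Ext}^*(M^{\llbracket d\rrbracket},L^{\llbracket d\rrbracket})\cong\mathrm{Ext}^*(M,L)\otimes S^{d-1}H^*(\mathcal O_C)$. In particular, for $M=L$ and $d\ge2$, we get $\mathrm{Hom}(L^{\llbracket d\rrbracket},L^{\llbracket d\rrbracket})=\mathbb C$ and $\dim\mathrm{Ext}^1(L^{\llbracket d\rrbracket},L^{\llbracket d\rrbracket})=g+g=2g$.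

**The case $d=0$** is trivial. The Quot scheme is a point, and both sides are $\mathbb C$ if all $k_i=0$; this is forced here by $k_i\le d$. From now on $d\ge1$.

**The case $d=1$.** Here $\mathrm{Quot}_1=\mathbb P(E)\xrightarrow{\pi}C$, where $\mathbb P(-)$ always parametrises one-dimensional quotients, and $N^{\llbracket1\rrbracket}=\pi^*N\otimes\mathcal O(1)$. So $k_i,\ell\in\{0,1\}$, and the left side is the cohomology of
$$\mathcal O(\ell-k)\otimes\pi^*\big(L^{\otimes\ell}\otimes\textstyle\bigotimes_iM_i^{\otimes -k_i}\big).$$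
Since $\ell-k\ge-m>-r$, there are no higher direct images, and the direct image of $\mathcal O(\ell-k)$ is zero as soon as $\ell-k<0$. The surviving cases are as follows.

- $\ell=k=0$: we get $H^*(\mathcal O_C)=S^1H^*(\mathcal O_C)$.
- $\ell=1$, $k=0$: since $\pi_*\mathcal O(1)=E$, we get $H^*(E\otimes L)=\wedge^1H^*(E\otimes L)$.
- $\ell=1$, $k=1$, with $k_i=1$ for one index $i$: we get $H^*(M_i^\vee\otimes L)=\mathrm{Ext}^*(M_i,L)$.

This is the formula. It also shows why $m<r$ is needed. For $m=r$, $\ell=0$ and all $k_i=1$, the bundle is $\mathcal O(-r)\otimes\pi^*\bigotimes M_i^\vee$. As $\omega_{\mathbb P(E)/C}=\mathcal O(-r)\otimes\pi^*\det E$, we have $R^{r-1}\pi_*\mathcal O(-r)=\det E^\vee$. So the left side is $H^{*-(r-1)}(C,\det E^\vee\otimes\bigotimes M_i^\vee)$, which is non-zero when $\sum\deg M_i$ is large, while the formula predicts $0$.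

The lesson of $d=1$ is to push forward to $C$ first. For general $d$ the target of the push-forward is the symmetric product.

## 3. The support divisor and a statement about direct images

**The Quot–Chow morphism.** Let $C^{(d)}=C^d/\mathfrak S_d$, $q:C^d\to C^{(d)}$ the quotient map, and $\mathrm{pr}_a:C^d\to C$ the projections. Recall that $C^{(d)}$ is smooth and represents relative effective divisors of degree $d$ (equivalently, closed subschemes of $C_T=T\times C$ that are finite and flat of degree $d$ over $T$), and that $q$ is the sum of sections. Let $Q$ be a family of quotients over $T$ with kernel $K\subset E_T$. As $Q$ is flat over $T$, so is $K$. On each fibre $K$ is a subsheaf of a bundle on a smooth curve, hence locally free of rank $r$; so $K$ is locally free of rank $r$. The $0$-th Fitting ideal of $Q$ is the ideal generated by $\det(K\to E_T)$. It is independent of the presentation and commutes with base change. The determinant is non-zero on every fibre, so it defines a relative effective divisor. Its degree is $d$ by elementary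 divisors on the fibres, and it has the same support as $Q$. By Cramer's rule, $\det\cdot E_T\subset K$, i.e. *the Fitting ideal annihilates $Q$*. So we have a morphism
$$\pi:\mathrm{Quot}_d\to C^{(d)},$$
and it is projective because $\mathrm{Quot}_d$ is.

Example: on $\mathbb A^1$ with coordinate $t$, both $\mathbb C[t]/(t^2)$ and $(\mathbb C[t]/(t))^{2}$ have Fitting ideal $(t^2)$. Both lie over the divisor $2\cdot[0]$.

Let $\Delta\subset C^{(d)}$ be the discriminant divisor (divisors with a multiple point), $U_0=C^{(d)}\setminus\Delta$, $C_0^d=q^{-1}(U_0)$.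

**The bundles to compare.** Let $L\in\operatorname{Pic}C$, let $M$ be a vector bundle of rank $s\ge0$, $0\le\ell\le d$, $k\ge0$, $n:=\ell-k$, and
$$F:=(\wedge^kM^{\llbracket d\rrbracket})^\vee\otimes\wedge^\ell L^{\llbracket d\rrbracket}.$$
On $C^d$ define the $\mathfrak S_d$-equivariant bundle
$$G:=\bigoplus_{\substack{B\subset A\subset\{1,\dots,d\}\\|A|=\ell,\ |B|=k}}\Big[\wedge^k\big(\textstyle\bigoplus_{a\in B}\mathrm{pr}_a^*M^\vee\big)\Big]_{(1,\dots,1)}\otimes\det\big(\textstyle\bigoplus_{a\in A}\mathrm{pr}_a^*L\big)\otimes\bigotimes_{a\in A\setminus B}\mathrm{pr}_a^*E ,$$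
where $[\ ]_{(1,\dots,1)}$ is the part of degree one in each $\mathrm{pr}_a^*M^\vee$. Put $\mathcal G:=(q_*G)^{\mathfrak S_d}$. If $\ell<k$, then $G=0$.

Examples for $d=2$: for $(k,\ell)=(0,1)$, $G=\mathrm{pr}_1^*(E\otimes L)\oplus\mathrm{pr}_2^*(E\otimes L)$, and the swap exchanges the summands. For $(k,\ell)=(0,2)$, $G=\mathrm{pr}_1^*(E\otimes L)\otimes\mathrm{pr}_2^*(E\otimes L)\otimes\mathrm{sgn}$; the sign comes from the determinant.

**Theorem 2.** Assume $s<r$, or $\ell=d$ and $s\le r$. Then $R^i\pi_*F=0$ for $i>0$ and $\pi_*F\cong\mathcal G$, equivariantly for $\mathrm{Aut}(M)$. Consequently, $\mathrm{Aut}(M)$-equivariantly,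
$$\mathrm{Ext}^*(\wedge^kM^{\llbracket d\rrbracket},\wedge^\ell L^{\llbracket d\rrbracket})\cong S^k\mathrm{Ext}^*(M,L)\otimes\wedge^{\ell-k}H^*(E\otimes L)\otimes S^{d-\ell}H^*(\mathcal O_C).$$

Here $M$ is one bundle of higher rank and there is one wedge power. Theorem 1 will drop out by taking $M=\bigoplus M_i$ and using the torus in $\mathrm{Aut}(M)$ (Section 11). That is the reason for allowing bundles $M$ and for tracking $\mathrm{Aut}(M)$. The same method gives more.

**Theorem 3.**
(a) The formula of Theorem 1 holds for vector bundles $M_i$ and any $k_i\ge0$ if $\sum_i\operatorname{rk}M_i<r$, and also if $\sum_i\operatorname{rk}M_i\le r$ and $\ell=d$.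
(b) Let $\lambda^{(i)}$ be partitions with $\sum_i\lambda^{(i)}_1\operatorname{rk}M_i<r$ (or $\le r$ if $\ell=d$), and let $k=\sum|\lambda^{(i)}|$. Let $S_\lambda$ be the Schur functor and $\lambda'$ the transposed partition. Then
$$\mathrm{Ext}^*\Big(\bigotimes_iS_{\lambda^{(i)}}M_i^{\llbracket d\rrbracket},\wedge^\ell L^{\llbracket d\rrbracket}\Big)\cong\bigotimes_iS_{\lambda^{(i)\prime}}\mathrm{Ext}^*(M_i,L)\otimes\wedge^{\ell-k}H^*(E\otimes L)\otimes S^{d-\ell}H^*(\mathcal O_C),$$
with Schur functors of graded spaces taken with Koszul signs.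
(c) The bounds are sharp for all $C,E$ and $d\ge1$. With $m=r$ line bundles the formula fails for suitable $M_i,k_i$ and $\ell=0$. With $m=r+1$ line bundles it fails for suitable $M_i,k_i$ and $\ell=d$.

For $m>r$ the formula fails as well: add factors with $k_i=0$ to the example with $m=r$, $\ell=0$. This gives the "only if" of Section 1. Example for (b): $\lambda=(2)$, $\lambda'=(1,1)$, and $M$ a line bundle with $r>2$ give $\mathrm{Ext}^*(S^2M^{\llbracket d\rrbracket},\wedge^\ell L^{\llbracket d\rrbracket})\cong\wedge^2\mathrm{Ext}^*(M,L)\otimes\wedge^{\ell-2}H^*(E\otimes L)\otimes S^{d-\ell}H^*(\mathcal O_C)$. In all these statements the case $d=0$ is again trivial: for $k=0$ both sides are $\mathbb C$, for $k>0$ both are $0$.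

## 4. Quotients supported at $d$ distinct points

*This section computes $R\pi_*F$ over $U_0$, where fibres of $\pi$ are products of projective spaces.*

Let $P:=\mathrm{Quot}_d\times_{C^{(d)}}C_0^d\xrightarrow{p}C_0^d$. A $T$-point of $P$ is a quotient $Q$ over $T$ together with pairwise disjoint sections $x_a$ such that the Fitting divisor of $Q$ is $\sum_ax_a$. The Fitting ideal annihilates $Q$, and near $x_a(T)$ it is the ideal of $x_a$. So $Q=\bigoplus_aQ_a$, where $Q_a$ is a module on $x_a(T)\cong T$ that is flat, i.e. a vector bundle on $T$. If it has rank $\rho_a$, its Fitting ideal is the $\rho_a$-th power of the ideal of $x_a$; hence $\rho_a=1$. Thus $Q_a$ is a line bundle quotient of $x_a^*E$. So $P$ is the fibre product over $C_0^d$ of the projective bundles $\mathbb P(\mathrm{pr}_a^*E)$, and, $\mathfrak S_d$-equivariantly,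
$$N^{\llbracket d\rrbracket}|_P=\bigoplus_a\mathcal O_a(1)\otimes\mathrm{pr}_a^*N .$$
Expanding the wedge powers,
$$F|_P=\bigoplus_{\beta,A}\Big[\wedge^k\big(\textstyle\bigoplus_a\mathrm{pr}_a^*M^\vee\big)\Big]_\beta\otimes\det\big(\textstyle\bigoplus_{a\in A}\mathrm{pr}_a^*L\big)\otimes\bigotimes_a\mathcal O_a\big(1_A(a)-\beta_a\big),\tag{1}$$
over $|A|=\ell$ and $\beta\in\{0,\dots,s\}^d$ with $\sum\beta_a=k$. The exponents $1_A(a)-\beta_a$ are $\ge-s$, and $\ge1-s$ if $\ell=d$, because then $1_A\equiv1$. Under the hypotheses of Theorem 2 all of them are $>-r$. On a $\mathbb P^{r-1}$-bundle, $\mathcal O(j)$ with $j>-r$ has no higher direct images, and with $-r<j<0$ it has none at all. So $R^{>0}p_*(F|_P)=0$, and $p_*$ kills every summand having a negative exponent. In the remaining summands $\beta_a\le1_A(a)$, i.e. $\beta=1_B$ with $B\subset A$, $|B|=k$. Since $p_*\mathcal O_a(1)=\mathrm{pr}_a^*E$, we get $p_*(F|_P)=G|_{C_0^d}$ equivariantly. This is where $G$ comes from. By flat base change and descent along the étale Galois cover $C_0^d\to U_0$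 with group $\mathfrak S_d$,
$$R^i\pi_*F|_{U_0}=0\ (i>0),\qquad\varphi:\pi_*F|_{U_0}\xrightarrow{\ \sim\ }\mathcal G|_{U_0}.\tag{2}$$
The construction is natural in $M$, so $\varphi$ is $\mathrm{Aut}(M)$-equivariant. It makes sense verbatim for any smooth, possibly non-projective curve, where $\mathrm{Quot}_d$ parametrises quotients that are finite and flat of degree $d$ over the base.

**An extension of $\varphi$ is unique.** Let $\delta$ be a local equation of $\Delta$. We have $\mathcal G\subset q_*G$, $G$ is locally free, and $q^*\delta\ne0$ on the integral scheme $C^d$. So $\delta$ is a nonzerodivisor on $\mathcal G$. If two morphisms from a coherent sheaf to $\mathcal G$ agree over $U_0$, then the image of their difference is killed locally by a power of $\delta$, hence is $0$. So they are equal.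

Consequently the first part of Theorem 2 follows if we prove, locally on $C^{(d)}$:
$$R^i\pi_*F=0\ \text{ for } i>0,\ \text{ and }\varphi\text{ extends to an isomorphism }\pi_*F\cong\mathcal G.\tag{$\ast$}$$
The local extensions agree on overlaps and glue. The result $\tilde\varphi$ is $\mathrm{Aut}(M)$-equivariant, since for $g\in\mathrm{Aut}(M)$ both $\tilde\varphi$ and $g\tilde\varphi g^{-1}$ extend $\varphi$.

## 5. Pole orders along the discriminant for $d=2$

The obvious plan is now to extend (2) over $\Delta$ for free. It stops at once: $\Delta$ has codimension one. Over $U_0$ we see neither a torsion sheaf $R^i\pi_*F$ supported on $\Delta$, nor whether a section of $\mathcal G$ gives a section of $F$ without a pole along $\pi^{-1}(\Delta)$. The following test shows that the second danger is real.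

Take $C=\mathbb A^1$ with coordinate $t$, $E=W\otimes\mathcal O$, $d=2$. For $w\in W$ let $\bar w$ be its image in $\mathrm{pr}_*\mathcal Q=\mathcal O^{\llbracket2\rrbracket}$. On $P$ write $\bar w=w_1+w_2$ with $w_a\in Q_a$; as $t$ acts on $Q_a$ by $x_a$,
$$w_1=\frac{t\bar w-x_2\bar w}{x_1-x_2},\qquad w_2=\frac{t\bar w-x_1\bar w}{x_2-x_1}.$$
Put $\sigma_1=x_1+x_2$, $\sigma_2=x_1x_2$.

*A good case: $F=\mathcal O^{\llbracket2\rrbracket}$.* Sections of $\mathcal G$ are sums of $g(x_1,x_2)w_1+g(x_2,x_1)w_2$ with $g\in\mathbb C[x_1,x_2]=\mathbb C[\sigma_1,\sigma_2]\oplus x_1\mathbb C[\sigma_1,\sigma_2]$. For $g=\alpha+\beta x_1$ with $\alpha,\beta$ symmetric, this is $\alpha\bar w+\beta\,t\bar w$: no pole.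

*A bad case: replace the wedge power by $F'=S^2(\mathcal O^{\llbracket2\rrbracket})$.* The computation of Section 4 gives $p_*(F'|_P)=G'|_{C^2_0}$ with $G'=\mathrm{pr}_1^*S^2E\oplus\mathrm{pr}_2^*S^2E\oplus(\mathrm{pr}_1^*E\otimes\mathrm{pr}_2^*E)$, and $w_1w_2$ is an invariant section of $G'$ on all of $\mathbb A^2$. But
$$w_1w_2=-\frac{(t\bar w)^2-\sigma_1\,\bar w\cdot t\bar w+\sigma_2\,\bar w^2}{\sigma_1^2-4\sigma_2}.$$
On the open set where $\bar w,t\bar w$ is a basis of $\mathrm{pr}_*\mathcal Q$, the numerator vanishes nowhere. This open set meets $\pi^{-1}(\Delta)$, namely in quotients $Q\cong\mathbb C[t]/(t-x)^2$ generated by $\bar w$. So $w_1w_2$ has a pole along $\pi^{-1}(\Delta)$, and the analogue of $(\ast)$ is false for $F'$.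

So a proof must use that $\wedge^\ell L^{\llbracket d\rrbracket}$ is a wedge power. The way forward is to replace $\mathrm{Quot}_d$ locally by a quotient of a space of matrices by $GL_d$. Then $F$ comes from a representation $\rho$, and *both* dangers are controlled by its weights: the lower bound $>-r$ on the entries of weights gives the vanishing of $R^{>0}\pi_*$ (Section 7), and the upper bound $\le1$ gives the absence of poles (Section 8). The bundle $F'$ has the weight $(2,0)$.

## 6. Reduction to matrices

**Step 1: étale coordinates.** *This step compares a neighbourhood in $C^{(d)}$ with one in $(\mathbb A^1)^{(d)}$.* Let $D_0=\sum_tn_tx_t\in C^{(d)}$ with distinct $x_t$. Choose an affine open set containing all $x_t$ and, by the Chinese remainder theorem, a function $f$ on it with distinct values and non-zero differentials at the $x_t$. Shrinking, we get an open $C'\ni x_t$ such that $f:C'\to\mathbb A^1$ is étale and $E=W\otimes\mathcal O$, $L=\mathcal O$, $M=Y\otimes\mathcal O$ on $C'$, with $\dim W=r$, $\dim Y=s$.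

Let $U_f\subset C'^{(d)}$ be the set of $D$ such that $f$ is injective on $\operatorname{supp}D$. Then $D_0\in U_f$, and $U_f$ is open. Indeed, the diagonal is open in $C'\times_{\mathbb A^1}C'$ because $f$ is étale, so $\{(x,y):x\ne y,\ f(x)=f(y)\}$ is closed in $C'\times C'$; the complement of $U_f$ is the image, under the finite map $C'^d\to C'^{(d)}$, of the closed set of tuples having such a pair of entries.

Let $\mathfrak D\subset C'_T$ be a $T$-point of $U_f$. The map $f|_{\mathfrak D}:\mathfrak D\to\mathbb A^1_T$ is finite. On geometric fibres over $T$ it is a closed immersion, because $f$ is étale and injective on the support. So by Nakayama it is a closed immersion. Hence $f(\mathfrak D)\cong\mathfrak D$ is a relative divisor of degree $d$, and we obtain a morphism $h:U_f\to(\mathbb A^1)^{(d)}$. Moreover, the inclusion $\mathfrak D\to f^{-1}(f(\mathfrak D))$ is a section of the étale separated morphism $f^{-1}(f(\mathfrak D))\to f(\mathfrak D)\cong\mathfrak D$, and such a section is an open and closed immersion. So $f^{-1}(f(\mathfrak D))=\mathfrak D\sqcup R$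 with both parts open and closed, and
$$f^{-1}(f(\mathfrak D))=\mathfrak D\quad\text{inside the open neighbourhood }C'_T\setminus R\text{ of }\mathfrak D.\tag{3}$$

**Step 2: $h$ is étale.** *This permits flat base change along $h$.* Let $T_0\subset T$ be a nilpotent thickening, $\mathfrak D_0\in U_f(T_0)$, and $\mathfrak D'\subset\mathbb A^1_T$ a relative divisor extending $f(\mathfrak D_0)$. As $f$ is étale, the map $f(\mathfrak D_0)\cong\mathfrak D_0\to C'$ extends uniquely to a morphism $\mathfrak D'\to C'_T$ over $\mathbb A^1_T$. It is a closed immersion, because its composite with the separated morphism $f$ is one. Its image is the unique $T$-point of $U_f$ that extends $\mathfrak D_0$ and maps to $\mathfrak D'$. So $h$ is formally étale, and it is of finite type; hence it is étale.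

**Step 3: $q^{-1}(U_f)=U_f\times_{(\mathbb A^1)^{(d)}}\mathbb A^d$.** *Ordered points correspond.* Let $\mathfrak D\in U_f(T)$ and let $y_a$ be sections of $\mathbb A^1_T$ with $\sum y_a=f(\mathfrak D)$. Each $y_a$ lies in $f(\mathfrak D)\cong\mathfrak D$, so it lifts uniquely to a section $x_a$ of $\mathfrak D$. By (3), inside $C'_T\setminus R$ we have $f^{-1}(y_a)=x_a$ and $\sum x_a=\sum f^{-1}(y_a)=f^{-1}(f(\mathfrak D))=\mathfrak D$. Conversely, let $\sum x_a=\mathfrak D$ and $y_a=f(x_a)$. Inside $C'_T\setminus R$ we have $f^{-1}(y_a)=x_a$ as before. So $\sum y_a$ and $f(\mathfrak D)$, both supported on $f(\mathfrak D)$, have the same pull-back along the étale map $f:C'_T\setminus R\to\mathbb A^1_T$. Its image is open and contains $f(\mathfrak D)$, so by faithful flatness onto the image the two divisors agree.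

**Step 4: $\pi^{-1}(U_f)=U_f\times_{(\mathbb A^1)^{(d)}}\mathrm{Quot}_d(\mathbb A^1,W\otimes\mathcal O)$.** *Quotients correspond.* A $T$-point $W\otimes\mathcal O\to Q$ of $\pi^{-1}(U_f)$ with Fitting divisor $\mathfrak D$ is a quotient of $W\otimes\mathcal O_{\mathfrak D}$, since the Fitting ideal annihilates $Q$. As $\mathfrak D\cong f(\mathfrak D)$, $f_*Q$ is a quotient of $W\otimes\mathcal O_{\mathbb A^1_T}$. Conversely, a quotient on $\mathbb A^1_T$ with Fitting divisor $f(\mathfrak D)$ is annihilated by the ideal of $f(\mathfrak D)\cong\mathfrak D$, so it defines a quotient $Q$ of $W\otimes\mathcal O_{\mathfrak D}$. It remains to match Fitting ideals. Inside $C'_T\setminus R$ we have $Q=f^*f_*Q$ by (3), and Fitting ideals commute with pull-back. So if $\mathrm{Fit}(f_*Q)$ is the ideal of $f(\mathfrak D)$, then $\mathrm{Fit}(Q)$ is that of $\mathfrak D$. Conversely, if $\mathrm{Fit}(Q)$ is the ideal of $\mathfrak D$, then the divisor of $\mathrm{Fit}(f_*Q)$ is supported on $f(\mathfrak D)$ and has the same pull-back as $f(\mathfrak D)$ along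 $f:C'_T\setminus R\to\mathbb A^1_T$, whose image contains $f(\mathfrak D)$; so it equals $f(\mathfrak D)$.

**Step 5: conclusion of the reduction.** Under these cartesian squares $\Delta$, $F$, $G$, $P$ over $U_f$, hence also $\mathcal G$ and $\varphi$, are pulled back from the corresponding objects for $(\mathbb A^1,W\otimes\mathcal O,\mathcal O,Y\otimes\mathcal O)$. For $R\pi_*$ and $q_*$ this is flat base change along $h$. The morphism $\mathrm{Quot}_d(\mathbb A^1,W\otimes\mathcal O)\to(\mathbb A^1)^{(d)}$ is projective, being the restriction of the one for $\mathbb P^1$. Hence *it suffices to prove $(\ast)$ for $C=\mathbb A^1$, $E=W\otimes\mathcal O$, $L=\mathcal O$, $M=Y\otimes\mathcal O$.*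

**Step 6: the matrix model.** *This writes the new Quot scheme as a quotient by $GL_d$.* Let $\mathrm{St}=\mathbb C^d$ be the standard module, $\mathbb T\subset GL_d$ the diagonal torus, $\mathfrak g=\mathfrak{gl}_d$, $\mathfrak t=\operatorname{Lie}\mathbb T$, and
$$V=\mathfrak g\times\mathrm{Hom}(W,\mathbb C^d),\quad g(X,v)=(gXg^{-1},gv),\quad V^s=\{(X,v):\mathbb C[X]\cdot\operatorname{im}v=\mathbb C^d\}.$$
A quotient of $W\otimes\mathcal O_{\mathbb A^1}$ with a frame of $\mathrm{pr}_*Q$ is the same as a point of $V^s$, and likewise in families: $X$ is multiplication by $t$, $v$ is the map $W\to\mathrm{pr}_*Q$, and the defining condition of $V^s$ is surjectivity. So $V^s\to\mathrm{Quot}_d$ is the frame bundle of $\mathrm{pr}_*\mathcal Q$, a principal $GL_d$-bundle with $\mathrm{pr}_*\mathcal Q=V^s\times^{GL_d}\mathrm{St}$. As $Q=\operatorname{coker}(t-X)$, its Fitting ideal is generated by $\det(t-X)$. So $\pi$ is the characteristic polynomial of $X$, with $(\mathbb A^1)^{(d)}=\mathfrak t/\mathfrak S_d$. The bundle $F$ is associated to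
$$\rho:=\wedge^k(\mathrm{St}\otimes Y)^\vee\otimes\wedge^\ell\mathrm{St}.$$
Since $V^s\to\mathrm{Quot}_d$ is affine and $GL_d$ is linearly reductive (taking invariants is exact on rational modules),
$$H^i(\mathrm{Quot}_d,F)=(H^i(V^s,\mathcal O)\otimes\rho)^{GL_d}.\tag{4}$$

## 7. Unstable strata carry no invariants

If $V^s$ in (4) could be replaced by the affine space $V$, all higher cohomology would vanish. So we compare the two. For $1\le e\le d$ put
$$\lambda_e(t)=\mathrm{diag}(1,\dots,1,t^{-1},\dots,t^{-1})\qquad(e\text{ entries }t^{-1}).$$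

**Proposition A.** Let $\rho$ be a finite-dimensional rational $GL_d$-module such that for each $1\le e\le d$ all $\lambda_e$-weights of $\rho$ are $<re$. Then $(\mathcal O(V)\otimes\rho)^{GL_d}\to(\mathcal O(V^s)\otimes\rho)^{GL_d}$ is bijective, and $(H^i(V^s,\mathcal O)\otimes\rho)^{GL_d}=0$ for $i>0$.

**What the hypothesis says.** On a vector of $\mathbb T$-weight $\mu=(\mu_1,\dots,\mu_d)$, $\lambda_e$ has weight $-(\mu_{d-e+1}+\dots+\mu_d)$, and the set of weights of $\rho$ is stable under $\mathfrak S_d$. So the hypothesis is equivalent to: *every entry of every weight of $\rho$ is $>-r$*. (Take $e=1$ and permute for one direction; sum for the other.)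

**Our $\rho$ satisfies it.** Weights of $\wedge^k(\mathrm{St}\otimes Y)^\vee$ have entries in $[-s,0]$, and weights of $\wedge^\ell\mathrm{St}$ have entries $0$ or $1$, all equal to $1$ if $\ell=d$. So the entries for $\rho$ are $\ge-s>-r$ if $s<r$, and $\ge1-s>-r$ if $\ell=d$, $s\le r$. These are the exponents of Section 4.

**The case $d=1$.** Let $\rho$ be the character $z\mapsto z^p$. Then $V=\mathbb A^1\times\mathrm{Hom}(W,\mathbb C)$, $V^s=\{v\ne0\}$, and Proposition A concerns $\mathcal O(p)$ on $\mathbb A^1\times\mathbb P^{r-1}$ with $p>-r$. The local cohomology of $\mathcal O$ along $v=0$ lives in degree $r$ and is spanned over $\mathbb C[x]$ by the monomials $\prod_i\xi_i^{-1-a_i}$, $a_i\ge0$, in linear coordinates $\xi_1,\dots,\xi_r$. Each $\xi_i$ has weight $-1$ under scalars, so the monomial has weight $r+\sum a_i$. Twisting by $z^p$ leaves no invariants exactly when $p>-r$. The proof below is this weight count, stratum by stratum.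

**Facts used.** For a closed $Z\subset X'$ with open complement $X'\setminus Z$ there is the long exact sequence $H^i_Z(X',\mathcal F)\to H^i(X',\mathcal F)\to H^i(X'\setminus Z,\mathcal F)\to H^{i+1}_Z(X',\mathcal F)$. The sheaf version is $\mathcal H^i_Z(\mathcal O)=\varinjlim_j\mathcal Ext^i(\mathcal O/I^j,\mathcal O)$ with $I$ the ideal of $Z$, and a spectral sequence leads from $H^a(X',\mathcal H^b_Z)$ to $H^{a+b}_Z$.

*Proof of Proposition A.*

**Step 1: stratify.** *This reduces the claim to local cohomology.* Let
$$\Sigma_e=\{(X,v):\dim\mathbb C[X]\operatorname{im}v=d-e\},\qquad V_{\le e}=\bigcup_{e'\le e}\Sigma_{e'} .$$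
The dimension in question is the rank of $(v,Xv,\dots,X^{d-1}v)$. So $V_{\le e}$ is open by semicontinuity, and $\Sigma_e$ is closed in $V_{\le e}$. Moreover $V_{\le0}=V^s$ and $V_{\le d}=V$.

All groups below are rational $GL_d$-modules. Let $Z\subset X'$ be closed and stable in a $GL_d$-scheme with action $\sigma:GL_d\times X'\to X'$. As $\sigma^{-1}(Z)=GL_d\times Z$, pull-back by $\sigma$ and flat base change give maps $H^i_Z(X',\mathcal O)\to H^i_{GL_d\times Z}(GL_d\times X',\mathcal O)=\mathcal O(GL_d)\otimes H^i_Z(X',\mathcal O)$. By functoriality these are comodule structures, compatible with the long exact sequences. The same holds for equivariant quasi-coherent sheaves. So $(-\otimes\rho)^{GL_d}$ is exact on everything that follows.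

$V$ is affine, so $H^i(V,\mathcal O)=0$ for $i>0$. Apply $(-\otimes\rho)^{GL_d}$ to
$$H^i_{\Sigma_e}(V_{\le e},\mathcal O)\to H^i(V_{\le e},\mathcal O)\to H^i(V_{\le e-1},\mathcal O)\to H^{i+1}_{\Sigma_e}(V_{\le e},\mathcal O)$$
for $e=d,d-1,\dots,1$. The proposition follows if
$$(H^i_{\Sigma_e}(V_{\le e},\mathcal O)\otimes\rho)^{GL_d}=0\quad\text{for all } i \text{ and all } e\ge1.\tag{5}$$
Fix $e\ge1$ and put $\lambda=\lambda_e$.

**Step 2: $\Sigma_e$ is smooth.** *This describes the stratum as an associated bundle.* Let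
$$\widetilde\Sigma=\{(U,X,v)\in\mathrm{Gr}(d-e,\mathbb C^d)\times V:XU\subset U,\ \operatorname{im}v\subset U\}.$$
It is a vector bundle over the Grassmannian, hence smooth, and it is proper over $V$. Let $\widetilde\Sigma^\circ$ be the part over $V_{\le e}$. There $U\supset\mathbb C[X]\operatorname{im}v$, and the latter has dimension $\ge d-e=\dim U$. So $U=\mathbb C[X]\operatorname{im}v$, and $\widetilde\Sigma^\circ\to V_{\le e}$ is injective with image $\Sigma_e$. A tangent vector mapping to $0$ in $V$ is a $\phi\in\mathrm{Hom}(U,\mathbb C^d/U)$ with $\phi X=\bar X\phi$ and $\phi v=0$, where $\bar X$ is induced by $X$ on $\mathbb C^d/U$. Then $\ker\phi$ is $X$-stable and contains $\operatorname{im}v$, so it is $U$; thus $\phi=0$. A proper morphism that is injective on points and on tangent spaces is a closed immersion. So $\Sigma_e\cong\widetilde\Sigma^\circ$ is smooth.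

Let $K$ be the span of the first $d-e$ basis vectors, $K'$ the span of the last $e$, $P_e$ the stabiliser of $K$, and $\mathfrak p=\operatorname{Lie}P_e$. Since $\mathrm{Gr}(d-e,\mathbb C^d)=GL_d/P_e$,
$$\Sigma_e\cong GL_d\times_{P_e}\mathcal Y,\qquad\mathcal Y=\{(X,v)\in\mathfrak p\times\mathrm{Hom}(W,K):v(W)\text{ generates }K\text{ under }X\}.$$

**Step 3: the normal bundle $N$ of $\Sigma_e$.** *This finds the $\lambda$-weights in the normal directions.* $\mathcal Y$ is open in $\mathfrak p\times\mathrm{Hom}(W,K)$. So $(TV/T\mathcal Y)|_{\mathcal Y}=\mathsf B\otimes\mathcal O_{\mathcal Y}$ with $\mathsf B=\mathrm{Hom}(K,\mathbb C^d/K)\oplus\mathrm{Hom}(W,\mathbb C^d/K)$. From the fibration over $GL_d/P_e$, $(T\Sigma_e/T\mathcal Y)|_{\mathcal Y}=\mathsf A\otimes\mathcal O_{\mathcal Y}$ with $\mathsf A=\mathfrak g/\mathfrak p=\mathrm{Hom}(K,\mathbb C^d/K)$. An element $\xi\in\mathfrak g$ moves $(X,v)$ in the direction $([\xi,X],\xi v)$. Reducing modulo $T\mathcal Y$ gives the $P_e$-equivariant exact sequence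
$$0\to\mathsf A\otimes\mathcal O_{\mathcal Y}\to\mathsf B\otimes\mathcal O_{\mathcal Y}\to N|_{\mathcal Y}\to0,\qquad\phi\mapsto(\phi X-\bar X\phi,\ \phi v).\tag{6}$$
Under $\lambda$, $K$ and $W$ have weight $0$ and $\mathbb C^d/K$ has weight $-1$. So *$\mathsf A$ and $\mathsf B$ are purely of $\lambda$-weight $-1$*, and $c:=\operatorname{rk}N=\dim\mathsf B-\dim\mathsf A=re$.

**Step 4: from local cohomology to the normal bundle.** Let $I$ be the ideal of $\Sigma_e$ in $V_{\le e}$. As both are smooth, $I^j/I^{j+1}=\mathrm{Sym}^jN^\vee$ is locally free on $\Sigma_e$. So $\mathcal Ext^i(I^j/I^{j+1},\mathcal O)$ is $0$ for $i\ne c$ and $\mathrm{Sym}^jN\otimes\det N$ for $i=c$. By induction along $0\to I^j/I^{j+1}\to\mathcal O/I^{j+1}\to\mathcal O/I^j\to0$, $\mathcal Ext^i(\mathcal O/I^j,\mathcal O)=0$ for $i\ne c$, and the sheaves $\mathcal Ext^c(\mathcal O/I^j,\mathcal O)$ form an increasing chain with subquotients $\mathrm{Sym}^jN\otimes\det N$. Therefore $\mathcal H^i_{\Sigma_e}(\mathcal O)=0$ for $i\ne c$, and $\mathcal H^c_{\Sigma_e}(\mathcal O)$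 is an equivariantly filtered union with these subquotients, $j\ge0$. Hence $H^i_{\Sigma_e}(V_{\le e},\mathcal O)=H^{i-c}(V_{\le e},\mathcal H^c_{\Sigma_e}(\mathcal O))$. Cohomology commutes with filtered colimits and invariants are exact, so (5) follows from
$$H^b(\Sigma_e,\mathrm{Sym}^jN\otimes\det N\otimes\rho)^{GL_d}=0\quad\text{for all }b,j\ge0.\tag{7}$$

**Step 5: from $GL_d$ to $\lambda$-weights.** *This reduces (7) to a statement about weights on $\mathcal Y$.* The higher direct images of the sheaf in (7) under $\Sigma_e=GL_d\times_{P_e}\mathcal Y\to GL_d/P_e$ are the sheaves $\mathcal L(\mathsf M_b)$ associated to the rational $P_e$-modules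
$$\mathsf M_b=H^b(\mathcal Y,\mathrm{Sym}^jN\otimes\det N\otimes\rho).$$
The Leray spectral sequence is one of rational $GL_d$-modules, so it suffices that $H^a(GL_d/P_e,\mathcal L(\mathsf M_b))^{GL_d}=0$ for all $a,b$. By Jantzen, *Representations of Algebraic Groups*, I.5.12, $H^a(GL_d/P_e,\mathcal L(\mathsf M))=R^a\mathrm{ind}_{P_e}^{GL_d}\mathsf M$. By I.4.5 there is a spectral sequence $H^{a'}(GL_d,R^a\mathrm{ind}\,\mathsf M)\Rightarrow H^{a+a'}(P_e,\mathsf M)$. As $GL_d$ is linearly reductive, only $a'=0$ contributes, and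
$$H^a(GL_d/P_e,\mathcal L(\mathsf M_b))^{GL_d}=H^a(P_e,\mathsf M_b).$$
Let $R_u\cong\mathrm{Hom}(K',K)$ be the unipotent radical of $P_e$ and $\mathsf L=GL(K)\times GL(K')\supset\lambda$ the Levi subgroup, which is also linearly reductive. Then $H^a(P_e,\mathsf M_b)=H^a(R_u,\mathsf M_b)^{\mathsf L}$. The group $H^a(R_u,\mathsf M_b)$ is computed, $\mathsf L$-equivariantly, by the Hochschild complex with terms $\mathcal O(R_u)^{\otimes a}\otimes\mathsf M_b$. Now $\mathrm{Hom}(K',K)$ has $\lambda$-weight $+1$, so its coordinate ring $\mathcal O(R_u)$ has $\lambda$-weights $\le0$. An $\mathsf L$-invariant has $\lambda$-weight $0$. So (7) follows once *all $\lambda$-weights of $\mathsf M_b$ are negative*.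

**Step 6: the weights of $\mathsf M_b$.** By (6), $\mathrm{Sym}^jN|_{\mathcal Y}$ has the Koszul resolution with terms $\wedge^i\mathsf A\otimes\mathrm{Sym}^{j-i}\mathsf B\otimes\mathcal O_{\mathcal Y}$, $0\le i\le j$, whose coefficient spaces all have weight $-j$. Also $\det N|_{\mathcal Y}=\det\mathsf B\otimes(\det\mathsf A)^{-1}\otimes\mathcal O_{\mathcal Y}$ has weight $-re$. So $\mathsf M_b$ has a finite filtration whose subquotients are subquotients of modules
$$H^{b'}(\mathcal Y,\mathcal O)\otimes(\text{a space with weights}\le-j-re+\max\mathrm{wt}_\lambda\rho).$$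
Moreover $\mathfrak p=\mathrm{End}(K)\times\mathrm{End}(K')\times\mathrm{Hom}(K',K)$, and the condition defining $\mathcal Y$ involves only $X|_K$ and $v$. So $\mathcal Y=\mathcal Y'\times\mathrm{Hom}(K',K)$ with $\mathcal Y'\subset\mathrm{End}(K)\times\mathrm{End}(K')\times\mathrm{Hom}(W,K)$, on which $\lambda$ acts trivially. Hence $H^{b'}(\mathcal Y,\mathcal O)=H^{b'}(\mathcal Y',\mathcal O)\otimes\mathrm{Sym}(\mathrm{Hom}(K',K)^\vee)$ has weights $\le0$. Since $\max\mathrm{wt}_\lambda\rho<re$, all weights of $\mathsf M_b$ are negative. $\square$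

**Consequences.** By (4) and Proposition A, $H^i(\mathrm{Quot}_d,F)=0$ for $i>0$. As $(\mathbb A^1)^{(d)}$ is affine, $R^i\pi_*F=0$ for $i>0$. This is the first half of $(\ast)$. For $i=0$ we find
$$\Gamma(\mathrm{Quot}_d,F)=(\mathcal O(V)\otimes\rho)^{GL_d}=\mathrm{Mor}(\mathfrak g,R_0)^{GL_d},\qquad R_0:=\mathrm{Sym}^n(W\otimes\mathrm{St}^\vee)\otimes\rho,\tag{8}$$
with $R_0=0$ if $n<0$. Indeed $\mathcal O(\mathrm{Hom}(W,\mathbb C^d))=\mathrm{Sym}^\bullet(W\otimes\mathrm{St}^\vee)$. A scalar $z\in GL_d$ acts trivially on $\mathfrak g$, by $z^{-j}$ on $\mathrm{Sym}^j(W\otimes\mathrm{St}^\vee)$ and by $z^{\ell-k}$ on $\rho$, so invariants live in degree $j=\ell-k=n$.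

## 8. Restriction from matrices to diagonal matrices

Over $U_0$ one sees diagonalisable $X$ only. So the question about poles becomes whether an equivariant map defined on diagonal matrices extends to all matrices. The relevant bound on weights is this: the factors $\mathrm{Sym}^n(W\otimes\mathrm{St}^\vee)$ and $\wedge^k(\mathrm{St}\otimes Y)^\vee$ have weights with entries $\le0$, and $\wedge^\ell\mathrm{St}$ has weights with entries in $\{0,1\}$. So *every weight of $R_0$ has all entries $\le1$.*

**Proposition B** (a case of Broer's restriction theorem for small modules)**.** If $R_0$ is a finite-dimensional rational $GL_d$-module all of whose weights have entries $\le1$, then restriction $\mathrm{Mor}(\mathfrak g,R_0)^{GL_d}\to\mathrm{Mor}(\mathfrak t,R_0^{\mathbb T})^{\mathfrak S_d}$ is bijective.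

The restriction has values in $R_0^{\mathbb T}$ because $\mathbb T$ fixes $\mathfrak t$ pointwise; $\mathfrak S_d$ acts through permutation matrices.

**Why a bound is needed.** Let $d=2$ and let $R_0$ be the five-dimensional irreducible $PGL_2$-module, with weights $(a,-a)$, $|a|\le2$. The transposition fixes the zero weight vector $u$: realise $R_0$ as binary quartics twisted by $\det^{-2}$, with $u=\xi^2\eta^2$. So the constant map $u$ is in $\mathrm{Mor}(\mathfrak t,R_0^{\mathbb T})^{\mathfrak S_2}$. An extension to $\mathfrak g$ would be equivariant, so its value at $X=0$ would be invariant under $GL_2$, hence $0\ne u$. This is the mechanism behind the bad case of Section 5.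

*Proof of Proposition B.*

**Step 1: injectivity and the generic extension.** $GL_d\cdot\mathfrak t$ is dense in $\mathfrak g$, so restriction is injective. Let $f\in\mathrm{Mor}(\mathfrak t,R_0^{\mathbb T})^{\mathfrak S_d}$. Let $\mathfrak g^{rs}$ be the open set of regular semisimple elements (distinct eigenvalues) and $\mathfrak t^{reg}=\mathfrak t\cap\mathfrak g^{rs}$. Since $\mathfrak g^{rs}=GL_d\times_{N(\mathbb T)}\mathfrak t^{reg}$, $f|_{\mathfrak t^{reg}}$ extends uniquely to an equivariant morphism $\Phi:\mathfrak g^{rs}\to R_0$, $\Phi(gxg^{-1})=gf(x)$. If $d=1$ we are done. Let $d\ge2$.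

**Step 2: a slice through matrices with one double eigenvalue.** *This reduces the extension in codimension one to $2\times2$ matrices.* Let $\mathsf H=GL_2\times\mathbb G_m^{d-2}$, block diagonal, $\mathfrak h=\operatorname{Lie}\mathsf H\ni y=(\mathsf b,x_3,\dots,x_d)$, and let $\mathfrak h^\circ\subset\mathfrak h$ be the open set where the $x_i$ are distinct and not eigenvalues of $\mathsf b$. The map $\gamma:GL_d\times\mathfrak h^\circ\to\mathfrak g$, $(g,y)\mapsto gyg^{-1}$, is smooth. By equivariance this can be checked at $(1,y)$, where the differential is $(\xi,\eta)\mapsto[\xi,y]+\eta$. It is surjective because $\operatorname{ad}y$ is invertible on the off-block complement of $\mathfrak h$: its eigenvalues there are differences of eigenvalues of $y$ from different blocks. Let $\Omega$ be the open image of $\gamma$. It contains every matrix whose characteristic polynomial has exactly one multiple root, that root being double.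

Let $\iota:\mathfrak g^{rs}\cap\Omega\hookrightarrow\Omega$. The obstruction to extending $\Phi$ to $\Omega$ is its class in $(\iota_*\mathcal O/\mathcal O)\otimes R_0$. Since $\gamma$ is faithfully flat onto $\Omega$, flat base change shows that this class vanishes if $\gamma^*\Phi$ extends to $GL_d\times\mathfrak h^\circ$. As $\gamma^*\Phi(g,y)=g\Phi(y)$, it suffices that $\Phi|_{\mathfrak h^\circ\cap\mathfrak g^{rs}}$ extends to $\mathfrak h^\circ$.

**Step 3: the $2\times2$ computation.** *Here the bound on weights enters.* The centre $Z(\mathsf H)$ fixes $y$, so $\Phi(y)\in R_0^{Z(\mathsf H)}$. The weights of the $\mathsf H$-module $R_0^{Z(\mathsf H)}$ have the form $(a,-a,0,\dots,0)$, and both $a\le1$ and $-a\le1$. So it is a direct sum of copies of the trivial module and of $\mathfrak{sl}_2$. Decompose $f$, which has values in $R_0^{\mathbb T}\subset R_0^{Z(\mathsf H)}$, accordingly, and use its equivariance under the transposition $(12)$, whose permutation matrix lies in $\mathsf H$.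

- A trivial component is a polynomial symmetric in $x_1,x_2$, i.e. a polynomial in $\operatorname{tr}\mathsf b,\det\mathsf b,x_3,\dots,x_d$.
- An $\mathfrak{sl}_2$-component has the form $c(x)h$ with $h=\mathrm{diag}(1,-1)$. The transposition maps $h$ to $-h$, so $c$ is antisymmetric in $x_1,x_2$. Hence $c=(x_1-x_2)c'$ with $c'$ symmetric in $x_1,x_2$. On $\mathfrak t$ we have $(x_1-x_2)h=2(\mathsf b-\frac12\operatorname{tr}\mathsf b)$, so the component equals $2c'\cdot(\mathsf b-\frac12\operatorname{tr}\mathsf b)$.

These formulas define an $\mathsf H$-equivariant polynomial map on $\mathfrak h$. It agrees with $\Phi$ on $\mathfrak t^{reg}$, hence on $\mathsf H\cdot\mathfrak t^{reg}=\mathfrak h\cap\mathfrak g^{rs}$. So $\Phi$ extends to $\Omega$.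

**Step 4: codimension two.** The complement of $\mathfrak g^{rs}\cup\Omega$ lies in the preimage of a closed subset of codimension $2$ in $\mathfrak t/\mathfrak S_d$ (a root of multiplicity $\ge3$, or two multiple roots; empty if $d=2$). Each fibre of $\mathfrak g\to\mathfrak t/\mathfrak S_d$ consists of finitely many orbits, of dimension at most $d^2-d$. So the complement has dimension at most $(d-2)+(d^2-d)=d^2-2$, i.e. codimension $\ge2$, and $\Phi$ extends to $\mathfrak g$. It is equivariant because it is so on a dense open set. $\square$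

## 9. Matching the two descriptions: proof of $(\ast)$

*It remains to see that $\varphi$ is the restriction map of Proposition B.* In the matrix model $P=\mathfrak t^{reg}\times\mathbb P(W)^d$ is the quotient by $\mathbb T$ of $\tilde P=\mathfrak t^{reg}\times(W^\vee\setminus0)^d$. The $N(\mathbb T)$-equivariant map
$$\tilde P\to V^s,\qquad(x,(w_a))\mapsto(\mathrm{diag}(x),(w_1,\dots,w_d))$$
is the map of frames; the image lies in $V^s$ because the $x_a$ are distinct and all $w_a\ne0$. So $F|_P=\tilde P\times^{\mathbb T}\rho$, and a weight space $\rho_\mu$ contributes $\rho_\mu\otimes\boxtimes_a\mathcal O(\mu_a)$. This is the decomposition (1), which refines it by the pairs $(A,\beta)$ with $1_A-\beta=\mu$. Since $r\ge2$, functions on $\tilde P$ extend to $\mathfrak t^{reg}\times(W^\vee)^d$. Hence, $\mathfrak S_d$-equivariantly, with $\mathfrak S_d$ acting through permutation matrices,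
$$\Gamma(P,F|_P)=\mathbb C[\mathfrak t^{reg}]\otimes\big(\mathcal O(\mathrm{Hom}(W,\mathbb C^d))\otimes\rho\big)^{\mathbb T}=\mathbb C[\mathfrak t^{reg}]\otimes R_0^{\mathbb T},\tag{9}$$
where the scalars in $\mathbb T$ again select degree $n$. Let us make $R_0^{\mathbb T}$ explicit. The part of $\mathrm{Sym}^n(W\otimes\mathrm{St}^\vee)$ of weight $-\mu$ is $\bigotimes_a\mathrm{Sym}^{\mu_a}W$, so
$$R_0^{\mathbb T}=\bigoplus_\mu\Big(\bigotimes_a\mathrm{Sym}^{\mu_a}W\Big)\otimes\rho_\mu ,$$
the sum over $\mu$ with all $\mu_a\ge0$. All weights of $\rho$ have entries $\le1$, so $\mu=1_J$ for a subset $J$. For $\mu=1_J$, $\rho_\mu$ is the sum over the $A$ with $\beta=1_A-1_J\ge0$, i.e. $J\subset A$ and $\beta=1_B$ with $B=A\setminus J$. Thus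
$$R_0^{\mathbb T}=\bigoplus_{B\subset A}\Big[\wedge^k\big(\textstyle\bigoplus_{a\in B}Y^\vee\big)\Big]_{(1,\dots,1)}\otimes\det(\mathbb C^A)\otimes W^{\otimes(A\setminus B)}.$$
This says that $G=\mathcal O_{\mathfrak t}\otimes R_0^{\mathbb T}$ on all of $C^d=\mathfrak t$, $\mathfrak S_d$-equivariantly, and that (9) is the identification $p_*(F|_P)=G|_{C_0^d}$ of Section 4. Hence $\Gamma(\mathcal G)=\mathrm{Mor}(\mathfrak t,R_0^{\mathbb T})^{\mathfrak S_d}$.

Take $\Phi\in\mathrm{Mor}(\mathfrak g,R_0)^{GL_d}=\Gamma(\mathrm{Quot}_d,F)$, as in (8). As an equivariant function on $V^s$ it is $(X,v)\mapsto\Phi(X)(v)\in\rho$, polynomial of degree $n$ in $v$. Pulling it back to $\tilde P$ gives $(x,w)\mapsto\Phi(\mathrm{diag}(x))(w)$, which corresponds in (9) to $\Phi|_{\mathfrak t^{reg}}$. So restriction to $\pi^{-1}(U_0)$ followed by $\varphi$ is $\Phi\mapsto\Phi|_{\mathfrak t^{reg}}$. By Proposition B, $\Phi\mapsto\Phi|_{\mathfrak t}$ is an isomorphism $\Gamma(\mathrm{Quot}_d,F)\to\Gamma(\mathcal G)$, linear over $\mathcal O(\mathfrak t)^{\mathfrak S_d}$.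 As $\mathfrak t/\mathfrak S_d$ is affine, this is an isomorphism $\pi_*F\cong\mathcal G$ extending $\varphi$. Together with the vanishing in Section 7 this proves $(\ast)$, and with it the first part of Theorem 2.

## 10. Cohomology on $C^d$: end of the proof of Theorem 2

Since $q$ is finite and taking $\mathfrak S_d$-invariants is exact, $(\ast)$ gives
$$\mathrm{Ext}^*(\wedge^kM^{\llbracket d\rrbracket},\wedge^\ell L^{\llbracket d\rrbracket})=H^*(\mathrm{Quot}_d,F)=H^*(C^{(d)},\mathcal G)=H^*(C^d,G)^{\mathfrak S_d}.$$
If $\ell<k$ this is $0$, as claimed. Otherwise $\mathfrak S_d$ permutes the summands $(A,B)$ of $G$ transitively, so the invariants are those of the stabiliser $\mathfrak S_k\times\mathfrak S_n\times\mathfrak S_{d-\ell}$ (acting on $B$, $A\setminus B$ and the complement of $A$) in the cohomology of one summand. Its first factor is $(M^\vee)^{\boxtimes B}\otimes\mathrm{sgn}_{\mathfrak S_k}$, and its second is $L^{\boxtimes A}\otimes\mathrm{sgn}_{\mathfrak S_A}$ with $\mathrm{sgn}_{\mathfrak S_A}|_{\mathfrak S_k\times\mathfrak S_n}=\mathrm{sgn}\boxtimes\mathrm{sgn}$.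 On $B$ the two signs cancel; on $A\setminus B$ one survives. So, as an equivariant bundle for the stabiliser, the summand is
$$(M^\vee\otimes L)^{\boxtimes k}\ \boxtimes\ \big((E\otimes L)^{\boxtimes n}\otimes\mathrm{sgn}_{\mathfrak S_n}\big)\ \boxtimes\ \mathcal O^{\boxtimes(d-\ell)}.$$
By Künneth, $H^*(C^j,N^{\boxtimes j})=H^*(N)^{\otimes j}$ with $\mathfrak S_j$ acting with Koszul signs. So the invariants are $S^jH^*(N)$ and the sign-invariants $\wedge^jH^*(N)$, in the graded sense. Hence
$$H^*(C^d,G)^{\mathfrak S_d}=S^k\mathrm{Ext}^*(M,L)\otimes\wedge^nH^*(E\otimes L)\otimes S^{d-\ell}H^*(\mathcal O_C).$$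
All identifications are $\mathrm{Aut}(M)$-equivariant. This proves Theorem 2. $\blacksquare$

## 11. Torus weights and Schur functors: Theorems 1 and 3(a), (b)

**Proof of Theorem 1 and Theorem 3(a).** Let $M_1,\dots,M_m$ be vector bundles with $\sum\operatorname{rk}M_i<r$ (or $\le r$ if $\ell=d$); in Theorem 1 they are $m<r$ line bundles. Apply Theorem 2 to $M=\bigoplus_iM_i$ and $k=\sum k_i$. The torus $\mathbb G_m^m\subset\mathrm{Aut}(M)$ that scales the $M_i$ acts compatibly on both sides, and
$$\wedge^kM^{\llbracket d\rrbracket}=\bigoplus_{\sum k_i'=k}\bigotimes_i\wedge^{k_i'}M_i^{\llbracket d\rrbracket},\qquad S^k\Big(\bigoplus_i\mathrm{Ext}^*(M_i,L)\Big)=\bigoplus_{\sum k_i'=k}\bigotimes_iS^{k_i'}\mathrm{Ext}^*(M_i,L).$$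
In both Ext spaces the torus acts on the summand $(k_i')$ with weight $(-k_1',\dots,-k_m')$, since $M$ is in the contravariant place. The parts of weight $(-k_1,\dots,-k_m)$ give
$$\mathrm{Ext}^*\Big(\bigotimes_i\wedge^{k_i}M_i^{\llbracket d\rrbracket},\wedge^\ell L^{\llbracket d\rrbracket}\Big)\cong\bigotimes_iS^{k_i}\mathrm{Ext}^*(M_i,L)\otimes\wedge^{\ell-k}H^*(E\otimes L)\otimes S^{d-\ell}H^*(\mathcal O_C).\tag{10}$$
This is Theorem 1, and Theorem 3(a). $\blacksquare$

**Schur functors.** For a partition $\mu$ of $j$ with Specht module $\mathrm{Sp}_\mu$ put $S_\mu V=\mathrm{Hom}_{\mathfrak S_j}(\mathrm{Sp}_\mu,V^{\otimes j})$, with Koszul signs if $V$ is graded. So $S_{(j)}=S^j$ and $S_{(1,\dots,1)}=\wedge^j$. We have $V^{\otimes j}=\bigoplus_\mu\mathrm{Sp}_\mu\otimes S_\mu V$, Specht modules are self-dual, and $\mathrm{Sp}_\mu\otimes\mathrm{sgn}=\mathrm{Sp}_{\mu'}$. Taking invariants and sign-invariants in $V^{\otimes j}\otimes Z^{\otimes j}$ gives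
$$S^j(V\otimes Z)=\bigoplus_\mu S_\mu V\otimes S_\mu Z,\qquad\wedge^j(V\otimes Z)=\bigoplus_\mu S_\mu V\otimes S_{\mu'}Z.\tag{11}$$

**Proof of Theorem 3(b).** Let $Y_i$ be a vector space with $\dim Y_i=\lambda_1^{(i)}$. Apply (10) to the bundles $M_i\otimes Y_i$, whose total rank is $\sum\lambda_1^{(i)}\operatorname{rk}M_i$, with $k_i=|\lambda^{(i)}|$. The isomorphism is $\prod GL(Y_i)$-equivariant, because that of Theorem 2 is $\mathrm{Aut}(M)$-equivariant and $\prod GL(Y_i)$ commutes with the torus used to pass to (10). By (11),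
$$\wedge^{k_i}(M_i^{\llbracket d\rrbracket}\otimes Y_i)=\bigoplus_\mu S_\mu M_i^{\llbracket d\rrbracket}\otimes S_{\mu'}Y_i,\qquad S^{k_i}(\mathrm{Ext}^*(M_i,L)\otimes Y_i^\vee)=\bigoplus_\mu S_\mu\mathrm{Ext}^*(M_i,L)\otimes S_\mu Y_i^\vee.$$
Compare the multiplicity spaces of the $\prod GL(Y_i)$-module $\bigotimes_iS_{\lambda^{(i)\prime}}Y_i^\vee$. It is non-zero, hence irreducible, since $\lambda^{(i)\prime}$ has $\lambda_1^{(i)}=\dim Y_i$ rows. On the left it occurs for $\mu'=\lambda^{(i)\prime}$, i.e. with $S_{\lambda^{(i)}}M_i^{\llbracket d\rrbracket}$ in the first argument of Ext; on the right it occurs with $S_{\lambda^{(i)\prime}}\mathrm{Ext}^*(M_i,L)$. $\blacksquare$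

## 12. Sharpness of the bounds: Theorem 3(c)

Fix $C,E$, $d\ge1$ and a point $x\in C$. The example with $d=1$ in Section 2 generalises by Serre duality.

**Step 1: an ample divisor on $C^{(d)}$.** Let $X_x=\{D\ni x\}\subset C^{(d)}$. Then $q^*X_x=\sum_a\mathrm{pr}_a^*x$, because $q$ is étale at the generic points of this divisor. It is ample on $C^d$, and $q$ is finite and surjective, so $X_x$ is ample.

**Step 2: $\pi^{-1}(U_0)$ is dense in $\mathrm{Quot}_d$.** *This lets us check identities over $U_0$.* By Section 6, $\mathrm{Quot}_d$ is étale-locally isomorphic to $V^s/GL_d$, which is integral because $V^s$ is open in an affine space. A local equation of $\Delta$ is non-zero on it, and stays a nonzerodivisor after étale pull-back. So its zero locus is nowhere dense.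

**Step 3: twisting by $x$.** *This shows that*
$$\det\mathcal O(jx)^{\llbracket d\rrbracket}=\det\mathcal O^{\llbracket d\rrbracket}\otimes\pi^*\mathcal O(jX_x)\qquad(j\ge0).\tag{12}$$
Consider $\det\mathcal O^{\llbracket d\rrbracket}\to\det\mathcal O(jx)^{\llbracket d\rrbracket}$ induced by $\mathcal O\to\mathcal O(jx)$. Near a given quotient, choose an open subset of $C$ that contains its support and on which $x$ has an equation $u$. In the resulting trivialisation the map is the determinant of multiplication by $u^j$ on $\mathrm{pr}_*\mathcal Q$. Over $U_0$ we have $\mathcal Q=\bigoplus Q_a$ with $Q_a$ of rank one at $x_a$, so the determinant is the pull-back of the function $\sum x_a\mapsto\prod_au(x_a)^j$. By density and reducedness this holds everywhere. The divisor of that function is $jX_x$, since after applying $q^*$ it is $j\sum_a\mathrm{pr}_a^*x$. Its pull-back to $\mathrm{Quot}_d$ is a nonzerodivisor, because $\pi$ is smooth and surjective over $U_0$ and $\pi^{-1}(U_0)$ is dense in the reduced scheme $\mathrm{Quot}_d$. This proves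 (12).

**Step 4: $m=r$, $\ell=0$.** Take all $k_i=d$, $M_1=\mathcal O(jx)$, $M_2=\dots=M_r=\mathcal O$. The bundle whose cohomology is the left side of the formula is $F=\bigotimes_i(\det M_i^{\llbracket d\rrbracket})^\vee$. By (12),
$$\omega_{\mathrm{Quot}_d}\otimes F^\vee=\Theta\otimes\pi^*\mathcal O(jX_x),\qquad\Theta:=\omega_{\mathrm{Quot}_d}\otimes(\det\mathcal O^{\llbracket d\rrbracket})^{\otimes r}.$$
Over $U_0$ the map $\pi$ is smooth with fibres $(\mathbb P^{r-1})^d$. On such a fibre $\omega_{\mathrm{Quot}_d}$ restricts to the canonical bundle $\boxtimes\mathcal O(-r)$ of the fibre (the normal bundle is trivial), and $\det\mathcal O^{\llbracket d\rrbracket}$ restricts to $\boxtimes\mathcal O(1)$. So $\Theta$ is trivial on these fibres, and $\pi_*\Theta\ne0$ by base change. As $X_x$ is ample, $H^0(\mathrm{Quot}_d,\Theta\otimes\pi^*\mathcal O(jX_x))=H^0(C^{(d)},\pi_*\Theta\otimes\mathcal O(jX_x))\ne0$ for $j\gg0$. Serre duality on the smooth projective $rd$-dimensional $\mathrm{Quot}_d$ gives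
$$\mathrm{Ext}^{rd}\Big(\bigotimes_i\wedge^dM_i^{\llbracket d\rrbracket},\mathcal O\Big)=H^{rd}(\mathrm{Quot}_d,F)\cong H^0(\mathrm{Quot}_d,\omega_{\mathrm{Quot}_d}\otimes F^\vee)^\vee\ne0 .$$
The formula would give $0$, since $\ell-k=-rd<0$. With additional factors $k_i=0$ this also excludes every $m>r$.

**Step 5: $m=r+1$, $\ell=d$.** Take in addition $M_{r+1}=L$ and $k_{r+1}=d$. Then $(\bigotimes_{i\le r+1}\wedge^dM_i^{\llbracket d\rrbracket})^\vee\otimes\wedge^dL^{\llbracket d\rrbracket}$ is the same line bundle $F$, because $\wedge^dL^{\llbracket d\rrbracket}$ is a line bundle and cancels. So the left side is again non-zero, while the formula predicts $0$, because $\ell-k=d-(r+1)d=-rd<0$. $\blacksquare$
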